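# Invertible matrices with prescribed zeros and a curve of genus one

## 1. Three-by-three matrices with zero diagonal

Let $q$ be a prime power. How many invertible matrices of the shape
$$\begin{pmatrix}0&a&b\\ c&0&d\\ e&f&0\end{pmatrix}$$
are there over $\mathbb F_q$?

Choose the rows $v_1,v_2,v_3$ one after the other. The row $v_1=(0,a,b)$ must be nonzero, and so must $v_2=(c,0,d)$. This gives $(q^2-1)^2$ pairs, from which we remove the dependent ones. Two nonzero rows of these shapes are proportional exactly when both are multiples of $(0,0,1)$, which happens for $(q-1)^2$ pairs. So there are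
$$(q^2-1)^2-(q-1)^2=(q-1)^2\bigl((q+1)^2-1\bigr)=(q-1)^2(q^2+2q)$$
independent pairs. Now $v_3=(e,f,0)$ must avoid the plane $P=\langle v_1,v_2\rangle$. If $P$ is the plane of all vectors $(*,*,0)$, there is no choice for $v_3$. This happens when $v_1\propto(0,1,0)$ and $v_2\propto (1,0,0)$, that is, for $(q-1)^2$ pairs. For the other $(q-1)^2(q^2+2q-1)$ pairs, $P$ meets that plane in a line, and there are $q^2-q$ choices for $v_3$. Altogether the number is
$$(q-1)^2(q^2+2q-1)(q^2-q)=q(q-1)^3(q^2+2q-1).$$
For $q=2$ this gives $14$. This agrees with the determinant $ade+bcf$: it equals $1$ over $\mathbb F_2$ exactly when one of the two products is $1$ and the other is $0$, in $7+7$ ways.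

The answer is a polynomial in $q$. Let us try smaller sizes with other positions of the forced zeros. For $\ell=1$ we get $q-1$, or $0$ if the only entry is forced to be zero. For $\ell=2$, no forced zero gives $(q^2-1)(q^2-q)$. One forced zero gives, up to permuting rows and columns, triangular matrices, hence $q(q-1)^2$. Two forced zeros on a diagonal give $(q-1)^2$. Two forced zeros in one row or in one column, or more than two forced zeros, give $0$. Again all the counts are polynomials in $q$.

Does this go on forever? The rest of the lecture concerns a geometric form of this question, with a lower bound on the number of free entries in each row.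

## 2. Support patterns and mixed Tate motives

Let $K$ be a field and $E$ an $\ell$-dimensional $K$-vector space. We view an $\ell\times\ell$ matrix as the tuple $(v_1,\dots,v_\ell)$ of its rows $v_i\in E$. Let $\hat{\mathcal D}_\ell\subset\mathbb A^{\ell^2}$ be the hypersurface $\det=0$. For subspaces $V_1,\dots,V_\ell\subset E$ put
$$\mathbb F(V_1,\dots,V_\ell)=\{(v_1,\dots,v_\ell):v_k\in V_k\text{ for all }k\}\setminus\hat{\mathcal D}_\ell .$$

**Definition (mixed Tate).** Let $\mathcal{DM}(K)$ be Voevodsky's triangulated category of mixed motives over $K$, here with rational coefficients. A variety $X$ over $K$ is *mixed Tate* if its motive $\mathfrak m(X)$ lies in $\mathcal{DMT}(K)$, the triangulated subcategory generated by the Tate objects $\mathbb Q(n)$.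

For example, $\mathfrak m(\mathbb A^1)=\mathbb Q(0)$, and the Gysin triangle $\mathfrak m(\mathbb G_m)\to\mathfrak m(\mathbb A^1)\to\mathbb Q(1)[2]\to$ shows that $\mathbb G_m=\mathbb A^1\setminus\{0\}$ is mixed Tate. In contrast, $H^1$ of an elliptic curve over $\mathbb F_q$ has Frobenius eigenvalues of absolute value $q^{1/2}$. No integral power of $q$ has this absolute value, and Section 6 explains why this is incompatible with being mixed Tate.

The question comes from Paolo Aluffi and Matilde Marcolli, "Parametric Feynman integrals and determinant hypersurfaces", arXiv:0901.2107 (2009). It is known that $\mathbb A^{\ell^2}\setminus\hat{\mathcal D}_\ell$ (the case $V_k=E$ for all $k$) is mixed Tate for every $\ell$, and that $\mathbb F(V_1,\dots,V_\ell)$ is mixed Tate for arbitrary subspaces $V_k$ when $\ell\le3$.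

**Question $\mathrm{II}_\ell$.** Let $(e_1,\dots,e_\ell)$ be a basis of $E$. For $i=1,\dots,\ell$ let $V_i$ be spanned by a subset of the basis of cardinality $\ge i-1$. Is $\mathbb F(V_1,\dots,V_\ell)$ mixed Tate?

**Definition (admissible pattern).** Write $[\ell]=\{1,\dots,\ell\}$. A *pattern* $S=(S_1,\dots,S_\ell)$ consists of subsets $S_i\subset[\ell]$. It is *admissible* if $|S_i|\ge i-1$ for all $i$. Put $V_i=\langle e_j:j\in S_i\rangle$ and $\mathbb F(S)=\mathbb F(V_1,\dots,V_\ell)$.

Thus $\mathbb F(S)$ is the variety of invertible matrices whose $i$-th row is supported in $S_i$. It is open in an affine space and defined over $\mathbb Z$. The example of Section 1 is $S_i=\{1,2,3\}\setminus\{i\}$. All three sets have two elements, so this pattern is admissible.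

The answer to the question is no, over every field, for all large $\ell$.

**Theorem A.** Let $K$ be any field. Put $m=3$ if $\operatorname{char}K\ne3$ and $m=4$ if $\operatorname{char}K=3$. For every $\ell\ge16m+41$ there is an admissible pattern $(S_i)$, in fact with $|S_i|\ge i$ for all $i$ and $S_i=[\ell]$ for $i>2m+7$, such that $\mathbb F(S)$ over $K$ is not mixed Tate.

So the answer to Question $\mathrm{II}_\ell$ is negative over every field for every $\ell\ge105$, and for every $\ell\ge89$ if $\operatorname{char}K\ne3$, in particular over $\mathbb Q$.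

The second result concerns the Grothendieck ring $K_0(\mathrm{Var}_K)$. This is the ring generated by classes $[X]$ of varieties over $K$, with $[X]=[Z]+[X\setminus Z]$ for closed $Z\subset X$ and $[X][Y]=[X\times Y]$. Put $\mathbb L=[\mathbb A^1]$. For example $[\mathbb P^1]=\mathbb L+1$ and $[GL_r]=\prod_{i=0}^{r-1}(\mathbb L^r-\mathbb L^i)$. A scheme and its reduction have the same class.

**Theorem B (universality).** Let $X$ be an affine scheme of finite type over $\mathbb Z$. There are an $\ell$, finitely many admissible $S^{(1)},\dots,S^{(T)}$, and $c_t\in\mathbb Z[x,x^{-1},(x^i-1)^{-1}:i\ge1]$, such that for every field $K$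
$$[X_K]=\sum_tc_t(\mathbb L)\,[\mathbb F(S^{(t)})_K]\quad\text{in }\ \mathcal M_K:=K_0(\mathrm{Var}_K)[\mathbb L^{-1},(\mathbb L^i-1)^{-1}:i\ge1].$$
In particular, over a prime field such as $\mathbb Q$, the classes of the varieties in Question II generate all of $\mathcal M_K$ as a $\mathbb Z[\mathbb L^{\pm1},(\mathbb L^i-1)^{-1}]$-module.

## 3. Counting row by row, and the strata this leaves uncounted

The sensible first attempt is to repeat the computation of Section 1. Suppose independent rows $v_1,\dots,v_{i-1}$ have been chosen, with span $P$. The number of choices for $v_i$ is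
$$q^{|S_i|}-q^{\dim(P\cap V_i)}.$$
If $V_i=E$, the exponent is $i-1$ whatever $P$ is. If all $V_i$ equal $E$, this gives the usual formula for $|GL_\ell(\mathbb F_q)|$. In general the exponent depends on $P$. In Section 1 it took the values $1$ and $2$ for the third row, and we could count the pairs for each value.

For larger $\ell$ we must sort the possible spans $P$ by all the numbers $\dim(P\cap V_j)$ with $j\ge i$ at once. The kernel of the coordinate projection $P\to K^{[\ell]\setminus S_j}$ is $P\cap V_j$, so
$$\dim(P\cap V_j)=\dim P-\dim\bigl(\text{projection of }P\text{ to }K^{[\ell]\setminus S_j}\bigr).$$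
So we need to count subspaces whose coordinate projections have prescribed ranks. This is the exact point at which the method stops: it needs these counts as input and has no way to produce them. We shall see in Section 5 that one such count is a power of $q-1$ times the number of points on an affine piece of a genus one curve.

A bad stratum is not yet a negative answer, because $\#\mathbb F(S)$ is a sum over many strata, and the bad contributions could cancel. Two things are needed: a way to isolate one stratum using only the numbers $\#\mathbb F(S)$, and an explicit bad stratum. The first comes from repeating columns. If columns with support in a set $C$ are repeated $\mu$ times, a stratum is weighted by the $\mu$-th power of a number that depends only on its rank on $C$. Varying $\mu$ gives a Vandermonde system that can be solved. Admissibility is arranged by adding full columns, and these do not interfere.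

## 4. Möbius inversion over subspaces and repeated columns

**The patterns.** Let $n\ge1$, let $\mathcal C$ be a family of nonempty proper subsets of $[n]$, and put $\mathcal R=\prod_{C\in\mathcal C}\{0,1,\dots,|C|\}$. Fix $\ell\ge n+\sum_{C\in\mathcal C}|C|$. For $\mu\in\mathcal R$ consider $n\times\ell$ matrices $A$ whose columns, in a fixed order, are: $n$ full columns (support $[n]$); for each $C\in\mathcal C$, $\mu(C)$ columns with support in $C$; and zero columns for the rest. They fit because $\mu(C)\le|C|$. Let $U_\mu$ be the variety of such $A$ of rank $n$.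

For $i\le n$ let $S_i$ be the set of columns in which row $i$ may be nonzero, and let $S_i=[\ell]$ for $n<i\le\ell$. Call this pattern $S(\mu)$. Because of the full columns, $|S_i|\ge n\ge i$ for $i\le n$. Hence $S(\mu)$ is admissible, with $|S_i|\ge i$ for all $i$.

A matrix in $\mathbb F(S(\mu))$ has its first $n$ rows in $U_\mu$. The remaining rows are unrestricted, and each must avoid the span of the previous ones. Therefore
$$\#\mathbb F(S(\mu))(\mathbb F_q)=\#U_\mu(\mathbb F_q)\prod_{i=n}^{\ell-1}(q^\ell-q^i).\tag{1}$$

**Ranks of projections.** For a subspace $W\subset\mathbb F_q^n$ of row vectors and $C\subset[n]$, let $\rho_W(C)$ be the dimension of the projection of $W$ to $\mathbb F_q^C$. For example, for $W=\langle(1,1)\rangle\subset\mathbb F_q^2$ we have $\rho_W(\{1\})=\rho_W(\{2\})=\rho_W(\{1,2\})=1$, while for $W=\langle(0,1)\rangle$ we have $\rho_W(\{1\})=0$.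

**Proposition 1.** For $\sigma\in\mathcal R$ let
$$H_\sigma(q)=\sum_{W:\ \rho_W|_{\mathcal C}=\sigma}(-1)^rq^{\binom r2+n(n-r)},\qquad r=\dim W .$$
Then
$$\#U_\mu(\mathbb F_q)=\sum_{\sigma\in\mathcal R}H_\sigma(q)\prod_{C\in\mathcal C}\bigl(q^{|C|-\sigma(C)}\bigr)^{\mu(C)}.\tag{2}$$
Hence there are $c_{\sigma,\mu}\in\mathbb Q(T)$, without poles at integers $\ge2$, such that for every prime power $q$
$$H_\sigma(q)=\sum_{\mu\in\mathcal R}c_{\sigma,\mu}(q)\,\#U_\mu(\mathbb F_q).\tag{3}$$

**Step 1: detecting full rank by a signed sum.** This step replaces the condition "rank $n$", which is hard to count, by the linear conditions $WA=0$. The $q$-binomial theorem $\prod_{i=0}^{s-1}(1+q^it)=\sum_{r=0}^sq^{\binom r2}\binom sr_qt^r$ at $t=-1$ gives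
$$\sum_{r=0}^s(-1)^rq^{\binom r2}\binom sr_q=\prod_{i=0}^{s-1}(1-q^i)=\begin{cases}1,&s=0,\\0,&s\ge1,\end{cases}\tag{4}$$
since the factor with $i=0$ vanishes. Let $s$ be the dimension of the left kernel $\{w:wA=0\}$. The subspaces $W$ with $WA=0$ are the subspaces of the left kernel, and $\binom sr_q$ of them have dimension $r$. By (4), the sum of $(-1)^{\dim W}q^{\binom{\dim W}2}$ over all $W$ with $WA=0$ is $1$ if $A$ has rank $n$ and $0$ otherwise. Summing over all $A$ and exchanging the sums,
$$\#U_\mu(\mathbb F_q)=\sum_W(-1)^rq^{\binom r2}\,\#\{A:WA=0\}.$$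

**Step 2: counting $A$ for fixed $W$.** This step shows that $W$ enters only through $r$ and $\rho_W|_{\mathcal C}$. The condition $WA=0$ can be checked column by column. A column $v$ with support in $C$ satisfies $Wv=0$ if and only if it is annihilated by the projection of $W$ to $\mathbb F_q^C$. Such $v$ form a space of dimension $|C|-\rho_W(C)$. For a full column the dimension is $n-r$. Hence
$$\#\{A:WA=0\}=q^{n(n-r)}\prod_{C\in\mathcal C}q^{\mu(C)(|C|-\rho_W(C))}.$$
Insert this in Step 1 and group the $W$ by $\sigma=\rho_W|_{\mathcal C}$, which lies in $\mathcal R$. This is (2).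

**Step 3: solving for the strata.** This step inverts the linear system (2). Its matrix has rows indexed by $\mu$ and columns by $\sigma$, with entries $\prod_C(q^{|C|-\sigma(C)})^{\mu(C)}$. It is the tensor product over $C\in\mathcal C$ of the Vandermonde matrices with nodes $1,q,\dots,q^{|C|}$ and exponents $0,\dots,|C|$. Since $\det(P\otimes Q)=\det(P)^{\dim Q}\det(Q)^{\dim P}$, its determinant is a product of factors $q^a-q^b$ with $a\ne b$, and none of these vanishes for $q\ge2$. Regard $q$ as a variable $T$ and let $c_{\sigma,\mu}$ be the entries of the inverse matrix. Their only poles are zeros of such factors $T^a-T^b$, so no pole is an integer $\ge2$. This proves (3). $\square$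

**A check by hand.** Take $n=2$, $\mathcal C=\{\{1\}\}$, $\ell=3$. The subspaces of $\mathbb F_q^2$ contribute as follows. The zero space gives $q^4$ to $H_0$. The line $\langle(0,1)\rangle$ gives $-q^2$ to $H_0$. The other $q$ lines give $-q^3$ in total to $H_1$, and the whole plane gives $q$ to $H_1$. So $H_0=q^4-q^2$ and $H_1=-q^3+q$, and (2) says $\#U_\mu=H_0q^\mu+H_1$. Directly, $U_0$ consists of invertible $2\times2$ matrices, and indeed $H_0+H_1=(q^2-1)(q^2-q)$. For $U_1$, choose the second row nonzero with two free entries, then the first row in $\mathbb F_q^3$ off a line. This gives $(q^2-1)(q^3-q)=q^5-2q^3+q=qH_0+H_1$. Conversely, $H_0=(\#U_1-\#U_0)/(q-1)$ and $H_1=(q\,\#U_0-\#U_1)/(q-1)$.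

**From subspaces to vector configurations.** Choosing a basis of an $r$-dimensional $W$ means writing $W$ as the row space of an $r\times n$ matrix of rank $r$. Let $v_1,\dots,v_n\in\mathbb F_q^r$ be its columns. They span $\mathbb F_q^r$, and $\rho_W(C)$ is the rank of the submatrix with columns in $C$. Each $W$ has $|GL_r(\mathbb F_q)|$ ordered bases, so
$$|GL_r(\mathbb F_q)|\cdot\#\{W:\dim W=r,\ \rho_W|_{\mathcal C}=\sigma\}=\#\{(v_i)\text{ spanning }\mathbb F_q^r:\ \operatorname{rk}\{v_i:i\in C\}=\sigma(C)\ \forall C\in\mathcal C\}.\tag{5}$$

## 5. A configuration of vectors that encodes $y^2+y=x^m$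

We now need a list of rank conditions whose solutions are the points of a curve. Up to scalars, nonzero vectors in a three-dimensional space are points of a plane, and a triple of rank $2$ is collinear when its vectors are nonzero. Multiplication can be expressed by collinearity. Put
$$A(\gamma)=(1,-\gamma,0),\quad B(\gamma)=(0,1,-\gamma),\quad C(\gamma)=(1,0,-\gamma).$$
Expanding the determinant,
$$\det\begin{pmatrix}1&-\alpha&0\\0&1&-\beta\\1&0&-\gamma\end{pmatrix}=\alpha\beta-\gamma,\tag{6}$$
so $A(\alpha),B(\beta),C(\gamma)$ are dependent if and only if $\gamma=\alpha\beta$. For instance $A(2),B(3),C(6)$ are dependent, since $A(2)+2B(3)=(1,0,-6)=C(6)$. Chaining such triples produces powers of a parameter.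

**The configuration.** Let $m\ge3$ and $n=2m+7$, with labels
$$e_1,e_2,e_3,\ p,\ a_*,\ a,\ a',\ g,\ h,\ b_1,\dots,b_{m-1},\ c_0,\dots,c_{m-2}.$$
The family $\mathcal C$ and the prescribed ranks $\rho$ are:

* rank $3$ ($4$ triples): $\{e_1,e_2,e_3\},\{e_1,e_2,p\},\{e_2,e_3,p\},\{e_1,e_3,p\}$;
* rank $2$ ($3$ pairs): $\{a,e_1\},\{a,e_2\},\{a',e_2\}$;
* rank $1$ ($2m+1$ singletons): $a_*,c_0,g,h$, $b_j$ for $1\le j\le m-1$, $c_j$ for $1\le j\le m-2$;
* rank $2$ ($4m+5$ triples):
  * sides: $\{e_1,e_2,z\}$ for $z=a_*,a,a'$; $\{e_2,e_3,z\}$ for $z=g,b_1,\dots,b_{m-1}$; $\{e_1,e_3,z\}$ for $z=h,c_0,\dots,c_{m-2}$;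
  * $\{p,e_3,a_*\}$, $\{p,e_2,c_0\}$, $\{p,a',g\}$;
  * $\{a,b_j,c_{j-1}\}$ for $1\le j\le m-1$, and $\{a_*,b_j,c_j\}$ for $1\le j\le m-2$;
  * $\{a,g,h\}$, $\{a',b_{m-1},h\}$.

The number of collinear triples is $(3+m+m)+3+(m-1)+(m-2)+2=4m+5$. The sets are distinct, and all are proper since $n\ge13$. Moreover
$$n+\sum_{C\in\mathcal C}|C|=(2m+7)+3(4m+9)+6+(2m+1)=16m+41,$$
which is the bound in Theorem A.

**Proposition 2.** Any tuple spanning $\mathbb F_q^r$ with these ranks has $r=3$. The number of such tuples is $|GL_3(\mathbb F_q)|\,(q-1)^{2m+6}N_m(q)$, where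
$$N_m(q)=\#\{(x,y)\in\mathbb F_q^2:\ y^2+y=x^m,\ x\ne0\}.$$
Consequently $H_\rho(q)=-q^{3+n(n-3)}(q-1)^{2m+6}N_m(q)$.

**Step 1: the dimension and the coordinates.** This step fixes a frame. The vectors $e_1,e_2,e_3$ are independent, and by the side conditions every vector other than $p$ lies in their span. The vector $a_*$ is nonzero and lies in $\langle e_1,e_2\rangle$, so $e_3,a_*$ are independent, and $\operatorname{rk}\{p,e_3,a_*\}=2$ puts $p$ in $\langle e_3,a_*\rangle$. So all vectors lie in $\langle e_1,e_2,e_3\rangle$. Since the tuple spans, $r=3$ and $(e_i)$ is a basis. Write $p=\sum p_ie_i$. The three rank conditions on $p$ and two of the $e_i$ say exactly that $p_1,p_2,p_3\ne0$. From now on use coordinates in the basis $e_i'=p_ie_i$, so that $p=(1,1,1)$. Write $\propto$ for equality up to a nonzero scalar. In each of the next two steps the stated conditions are equivalent to the stated conclusion, given the earlier ones.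

**Step 2: two constants and two parameters.** This step places $a_*,c_0$ at fixed points and lets $a,a'$ carry the unknowns.

The vectors $p,e_3'$ are independent, so the conditions on $a_*$ say that it is a nonzero vector in $\langle e_1',e_2'\rangle\cap\langle p,e_3'\rangle$, that is, $a_*\propto(1,1,0)=A(-1)$. In the same way $c_0$ is a nonzero vector in $\langle e_1',e_3'\rangle\cap\langle p,e_2'\rangle$, that is, $c_0\propto(1,0,1)=C(-1)$.

The vector $a\in\langle e_1',e_2'\rangle$ is independent of $e_1'$ and of $e_2'$, so both of its coordinates are nonzero. Equivalently, $a\propto A(X)$ with a unique $X\ne0$. The vector $a'\in\langle e_1',e_2'\rangle$ is independent of $e_2'$. Equivalently, $a'\propto A(y)$ with a unique $y$, which is arbitrary.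

**Step 3: the remaining points.** This step shows that $b_j,c_j,g,h$ are determined up to scalars by $X$ and $y$.

*The powers of $X$.* Suppose $c_{j-1}\propto C(\gamma_{j-1})$ with $\gamma_{j-1}\ne0$. This holds for $j=1$ with $\gamma_0=-1$. The vectors $a,c_{j-1}$ are independent, because $X\ne0$. So the conditions on $b_j$ up to this point say that it is nonzero in $\langle e_2',e_3'\rangle\cap\langle a,c_{j-1}\rangle$, which is the line of $A(X)-C(\gamma_{j-1})=(0,-X,\gamma_{j-1})$. So $b_j\propto B(\beta_j)$ with $\beta_j=\gamma_{j-1}/X\neq 0$, as (6) predicts. Next, $a_*,b_j$ are independent. For $j\le m-2$, the conditions say that $c_j$ is nonzero in $\langle e_1',e_3'\rangle\cap\langle a_*,b_j\rangle$, which is the line of $A(-1)-B(\beta_j)=(1,0,\beta_j)$. So $c_j\propto C(\gamma_j)$ with $\gamma_j=-\beta_j\ne0$. From $\gamma_0=-1$ we get $\beta_1=-1/X$ and $\beta_{j+1}=-\beta_j/X$, hence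
$$\beta_j=(-1/X)^j\qquad(1\le j\le m-1).$$

*The point $g$.* The vectors $p=(1,1,1)$ and $A(y)=(1,-y,0)$ are independent, and $p\notin\langle e_2',e_3'\rangle$. So the conditions on $g$ say that it is nonzero in $\langle e_2',e_3'\rangle\cap\langle p,A(y)\rangle$, which is the line of $p-A(y)$. Thus $g\propto(0,1+y,1)$.

*The point $h$.* The vectors $a,g$ are independent. Except for the last triple, the conditions on $h$ say that it is nonzero in $\langle e_1',e_3'\rangle\cap\langle a,g\rangle$. This is the line of
$$(1+y)A(X)+X(0,1+y,1)=(1+y,0,X),$$
which is nonzero since $X\ne0$. It is indeed a line, not a plane, since $a\notin\langle e_1',e_3'\rangle$. So $h\propto(1+y,0,X)$.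

**Step 4: the closing condition is the curve.** This step uses the one triple left, $\{a',b_{m-1},h\}$. The vectors $a'\propto(1,-y,0)$ and $b_{m-1}\propto(0,1,-\beta_{m-1})$ are independent, so the rank is $2$ if and only if
$$0=\det\begin{pmatrix}1&-y&0\\0&1&-\beta_{m-1}\\1+y&0&X\end{pmatrix}=X+y(1+y)\beta_{m-1}.$$
Since $1/\beta_{m-1}=(-X)^{m-1}$, this reads $y(1+y)=-X(-X)^{m-1}=(-X)^m$. With $x=-X$ it is $y^2+y=x^m$, $x\ne0$.

**Step 5: counting.** This step collects the free choices. A tuple with the prescribed ranks determines the basis $(e_i')$, the scalars $p_i\neq0$, a pair $(X,y)$ with $X\ne0$ and $y^2+y=(-X)^m$, and a nonzero proportionality scalar for each of the $n-4$ vectors other than $e_1,e_2,e_3,p$. Conversely, by the equivalences above, every such choice gives exactly one tuple with the prescribed ranks, with $e_i=e_i'/p_i$ and $p=e'_1+e'_2+e'_3$. The number of choices is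
$$|GL_3(\mathbb F_q)|\,(q-1)^{3+(n-4)}N_m(q),\qquad n-1=2m+6 .$$
By (5), there are $(q-1)^{2m+6}N_m(q)$ three-dimensional $W$ with $\rho_W|_{\mathcal C}=\rho$, and there are none of any other dimension. Since $(-1)^3q^{\binom32+n(n-3)}=-q^{3+n(n-3)}$, the formula for $H_\rho$ follows. $\square$

**Some values.** Take $m=3$ and $q=2,4,8,16$. For $q=2$ we need $x=1$ and $y^2+y=1$, which has no solution, so $N_3(2)=0$. For $q=4$ every $x\ne0$ has $x^3=1$, and $y^2+y=1$ has two solutions, so $N_3(4)=6$. For $q=8$ cubing is bijective, so we count all $y$ with $y^2+y\ne0$, and $N_3(8)=6$. For $q=16$ the nonzero cubes are the fifth roots of unity, each the cube of three elements. The equation $y^2+y=t$ is solvable exactly when the trace of $t$ to $\mathbb F_2$ is $0$. A primitive fifth root $\zeta$ has trace $\zeta+\zeta^2+\zeta^4+\zeta^8=1$, while $1$ has trace $0$. So $N_3(16)=3\cdot2=6$. The values $0,6,6,6$ already look unlike a polynomial count.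

If $q$ is a power of $3$, cubing is bijective and $N_3(q)=q-2$. This is why characteristic $3$ needs another $m$.

## 6. From mixed Tate motives to polynomial point counts

**Proposition 3.** Fix $K$, $\ell$ and a set $\mathcal S$ of admissible patterns. Suppose $\mathbb F(S)_K$ is mixed Tate for every $S\in\mathcal S$. Then there is a finite field $\mathbb F_q$, with $\operatorname{char}\mathbb F_q=\operatorname{char}K$ if $\operatorname{char}K>0$ and $3\nmid q$ if $\operatorname{char}K=0$, and for each $S\in\mathcal S$ a Laurent polynomial $P_S\in\mathbb Z[T,T^{-1}]$, such that $\#\mathbb F(S)(\mathbb F_{q^k})=P_S(q^k)$ for all $k\ge1$.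

There are only finitely many patterns for given $\ell$. Write $F=\mathbb F(S)$ for one of those in $\mathcal S$. If $F$ is empty, take $P_S=0$. Otherwise $F$ is open in an affine space, hence smooth of some pure dimension $d$. We write $M(F)$ for the covariant motive. If $\mathfrak m(F)$ is taken to be the compactly supported motive $M^c(F)$, nothing changes: for smooth $F$ of pure dimension $d$ one has $M^c(F)\cong M(F)^\vee(d)[2d]$, and duality exchanges $\mathbb Q(n)$ and $\mathbb Q(-n)$, so one motive is mixed Tate if and only if the other is. We also allow the convention in which $\mathcal{DMT}$ is closed under direct summands.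

**Step 1: descent to a finitely generated field.** This step produces a field with enough Frobenius elements. Over an algebraically closed $K$ the Galois group is trivial, so we must first move the hypothesis to a small field.

If $K$ is finitely generated over its prime field (for example $K=\mathbb Q$), no descent is needed. Put $k=k'=K$. Then $M(F)$ is isomorphic to, or a direct summand of, an object $T'\in\mathcal{DMT}(k')$ built from finitely many $\mathbb Q(n)[j]$ by iterated cones, and we let $\varphi':M(F)\to T'$ be the (split mono)morphism.

In general, base change to $\bar K$ sends $M(F)$ to $M(F_{\bar K})$ and $\mathbb Q(n)$ to $\mathbb Q(n)$, so it preserves mixed Tateness. Hence there is a split monomorphism (possibly an isomorphism) $\varphi:M(F_{\bar K})\to T$, where $T$ is built from finitely many $\mathbb Q(n)[j]$ by iterated cones. The field $\bar K$ is the filtered union of the perfect closures $k'$ of its finitely generated subfields $k$. We claim that the natural map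
$$\operatorname*{colim}_{k'}\operatorname{Hom}_{\mathcal{DM}(k')}(A_{k'},B_{k'})\longrightarrow\operatorname{Hom}_{\mathcal{DM}(\bar K)}(A_{\bar K},B_{\bar K})\tag{7}$$
is an isomorphism whenever $A$ is $M(F)$ or an iterated cone of Tate objects, and $B$ is an iterated cone of Tate objects, both defined over some $k'_0$, the colimit being over $k'\supset k'_0$.

First let $A\in\{M(F),\mathbb Q(a)\}$ and $B=\mathbb Q(b)[j]$. By the cancellation theorem we may twist $A$ and $B$ by the same $\mathbb Q(c)$ with $c$ large. Then $M(F)(c)[2c]$ is a direct summand of $M(F\times\mathbb P^c)$, and $\mathbb Q(a+c)[2(a+c)]$ is a direct summand of $M(\mathbb P^{a+c})$, compatibly with base change. So the Hom groups are direct summands of motivic cohomology groups of smooth varieties, that is, of higher Chow groups (Voevodsky, IMRN 2002). Higher Chow groups commute with the filtered union of base fields, since any cycle over $\bar K$, and any relation among cycles, involves finitely many equations and so is defined over some $k'$. (See also the continuity theorem in Cisinski–Déglise, *Triangulated Categories of Mixed Motives*, §14.3.)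 In general, Hom turns distinguished triangles, in either variable, into long exact sequences, and filtered colimits are exact. By the five lemma, (7) for the two objects from which a cone is formed, with all shifts, implies (7) for the cone. Induction on the number of cones, first for $B$ and then for $A$, proves the claim.

Now $T$ is built from finitely many morphisms between iterated cones. By (7) these come, one after the other, from morphisms over some $k'$, and so $T=T'_{\bar K}$ with $T'\in\mathcal{DMT}(k')$. After enlarging $k'$, again by (7), $\varphi$ comes from $\varphi':M(F_{k'})\to T'$. As there are finitely many $S$, one $k'$ serves for all. We do not claim that $\varphi'$ is split, only that $\varphi'_{\bar K}=\varphi$ is.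

**Step 2: $\lambda$-adic realization.** This step turns the motivic information into a statement about Galois representations. Let $\lambda\ne\operatorname{char}k$ be a prime. The $\lambda$-adic realization (Huber, J. Algebraic Geom. 2000, in characteristic $0$; Ivorra, Doc. Math. 2007; Cisinski–Déglise, *Étale motives*, Compositio 2016) is a triangulated functor compatible with field extensions. It sends $\mathbb Q(n)$ to $\mathbb Q_\lambda(n)$ (or its dual), and $M(F)$ to a complex whose cohomology groups are the representations $H^i(F_{\bar k},\mathbb Q_\lambda)$ (or their duals) of $G_{k'}$. Since $k'/k$ is purely inseparable, $G_{k'}=G_k$.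

Call a finite-dimensional continuous $\mathbb Q_\lambda$-representation of $G_k$ *Tate-filtered* if all its Jordan–Hölder constituents are of the form $\mathbb Q_\lambda(n)$. For example, any extension of $\mathbb Q_\lambda$ by $\mathbb Q_\lambda(1)$ is Tate-filtered. This class is closed under subrepresentations, quotients, extensions, duals and twists. By the long exact cohomology sequences of the cones, all cohomology groups of the realization of $T'$ are Tate-filtered.

On underlying vector spaces, $\varphi'$ induces the same maps on cohomology as $\varphi=\varphi'_{\bar K}$, because the realization is compatible with field extensions. A split monomorphism induces injections on cohomology (surjections, if the realization is normalized contravariantly). So each $H^i(F_{\bar k},\mathbb Q_\lambda)$, up to duality, is a subrepresentation or a quotient of a Tate-filtered representation, and hence is Tate-filtered. Poincaré duality $H^i_c(F_{\bar k},\mathbb Q_\lambda)\cong H^{2d-i}(F_{\bar k},\mathbb Q_\lambda)^\vee(-d)$ then shows that all $H^i_c(F_{\bar k},\mathbb Q_\lambda)$ are Tate-filtered.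

**Step 3: specialization to a finite field.** This step reads off point counts. Choose a normal integral scheme $B$ of finite type over $\mathbb Z$ with function field $k$. For each $S$ let $f:F_B\to B$ be the base change of $\mathbb F(S)$ to $B$. Shrink $B$ so that $\lambda$ is invertible on $B$, so that $3$ is invertible on $B$ if $\operatorname{char}K=0$, and so that all the sheaves $R^if_!\mathbb Q_\lambda$, for all $S$, are lisse. This is possible because these finitely many sheaves are constructible.

A lisse sheaf on $B$ is a representation of $\pi_1(B)$. Its pullback to the generic point is the corresponding representation of $G_k$, here $H^i_c(F_{\bar k},\mathbb Q_\lambda)$. As $B$ is normal, $G_k\to\pi_1(B)$ is surjective, so subrepresentations for the two groups coincide. Hence the Jordan–Hölder constituents of $R^if_!\mathbb Q_\lambda$ as a representation of $\pi_1(B)$ are all of the form $\mathbb Q_\lambda(n)$.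

Let $b\in B$ be a closed point, with residue field $\mathbb F_q$. If $\operatorname{char}K>0$, then $B$ lives in that characteristic, so $\operatorname{char}\mathbb F_q=\operatorname{char}K$. If $\operatorname{char}K=0$, then $3\nmid q$. By base change the stalk of $R^if_!\mathbb Q_\lambda$ over $b$ is $H^i_c(F_{\bar{\mathbb F}_q},\mathbb Q_\lambda)$. Geometric Frobenius acts on $\mathbb Q_\lambda(n)$ by $q^{-n}$, so its eigenvalues on $H^i_c(F_{\bar{\mathbb F}_q},\mathbb Q_\lambda)$ are integral powers of $q$. The Grothendieck–Lefschetz formula
$$\#F(\mathbb F_{q^k})=\sum_i(-1)^i\operatorname{Tr}\bigl(\mathrm{Frob}^k\mid H^i_c(F_{\bar{\mathbb F}_q},\mathbb Q_\lambda)\bigr)$$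
gives $\#F(\mathbb F_{q^k})=\sum_na_nq^{nk}$ with $a_n\in\mathbb Z$ independent of $k$. Put $P_S=\sum_na_nT^n$. $\square$

## 7. Genus one counts are not rational functions of $q^k$: proof of Theorem A

Let $m$ be as in Theorem A, $n=2m+7$, and $\ell\ge16m+41$. Suppose, for contradiction, that $\mathbb F(S)_K$ is mixed Tate for every admissible $S$ with $|S_i|\ge i$ for all $i$ and $S_i=[\ell]$ for $i>n$.

**Step 1: the curve count becomes a rational function.** This step combines the three propositions. Proposition 3 for this set of patterns gives a prime power $q$. The patterns $S(\mu)$ of Section 4, for the family $\mathcal C$ of Section 5, belong to this set. They exist because $\ell\ge n+\sum|C|=16m+41$. By (1), $\#U_\mu(\mathbb F_{q^k})$ is $P_{S(\mu)}(q^k)$ divided by $\prod_{i=n}^{\ell-1}(q^{k\ell}-q^{ki})$. By (3), $H_\rho(q^k)$ is then the value at $q^k$ of a fixed rational function. By Proposition 2 we may divide by $-q^{k(3+n(n-3))}(q^k-1)^{2m+6}$. All denominators are nonzero at $q^k\ge2$. So there is $R_0\in\mathbb Q(T)$ with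
$$N_m(q^k)=R_0(q^k)\qquad\text{for all }k\ge1.$$

**Step 2: the count in terms of Frobenius eigenvalues.** This step identifies the curve.

*Case $m=3$.* Here $3\nmid q$. A singular point of the affine curve $y^2+y=x^3$ has $3x^2=0$, so $x=0$ and $y\in\{0,-1\}$. But there $2y+1=\pm1\ne0$, so the affine curve is smooth, in characteristic $2$ as well. The projective closure $y^2w+yw^2=x^3$ has one point at infinity, $(0:1:0)$. There it has the local equation $w+w^2=x^3$ and is smooth. So this is an elliptic curve over $\mathbb F_q$, with $q^k+1-\alpha^k-\beta^k$ points over $\mathbb F_{q^k}$, where $\alpha,\beta$ are its Frobenius eigenvalues. Removing the point at infinity and the two points with $x=0$,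
$$N_3(q^k)=q^k-2-\alpha^k-\beta^k .$$

*Case $m=4$.* Here $q$ is a power of $3$. Substitute $z=2y+1$, a bijective change of variable. Then $z^2=4(y^2+y)+1=4x^4+1=x^4+1$. The derivative $4x^3=x^3$ of $x^4+1$ vanishes only at $x=0$, which is not a root, so $x^4+1$ is separable. Its smooth projective model is therefore a geometrically irreducible curve of genus one. With $u=1/x$ and $v=z/x^2$ the equation is $v^2=1+u^4$, so there are two rational points at infinity, $u=0$, $v=\pm1$. There are also two points with $x=0$, namely $z=\pm1$. Hence
$$N_4(q^k)=q^k+1-\alpha^k-\beta^k-4=q^k-3-\alpha^k-\beta^k .$$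

**Step 3: the contradiction.** This step uses only the size and the oscillation of $\alpha^k$. By Hasse–Weil, $\beta=\bar\alpha$ and $|\alpha|=q^{1/2}$. Write $\alpha=q^{1/2}e^{i\theta}$. By Steps 1 and 2 there is $R\in\mathbb Q(T)$ with
$$2q^{k/2}\cos(k\theta)=\alpha^k+\beta^k=R(q^k)\qquad(k\ge1).$$
If $R\ne0$, then $R(T)\sim cT^d$ as $T\to\infty$, with $c\ne0$ and $d\in\mathbb Z$. So $|R(q^k)|q^{-k/2}\sim|c|q^{k(d-1/2)}$. Since $d-\frac12\ne0$, this tends to $0$ or to $\infty$. It is bounded by $2$, so it tends to $0$. If $R=0$, it is $0$. In both cases $\cos(k\theta)\to0$ as $k\to\infty$. But then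
$$\cos(2k\theta)=2\cos^2(k\theta)-1\to-1,$$
while $\cos(2k\theta)$ is a subsequence of a sequence tending to $0$. This contradiction proves Theorem A. $\blacksquare$

For the curve over $\mathbb F_2$ whose values we computed in Section 5, the curve has three points over $\mathbb F_2$, so $\alpha+\beta=0$ and $\alpha=i\sqrt2$. The values of $\alpha^k+\beta^k$ are $0,-4,0,8$ for $k=1,2,3,4$, in agreement with $N_3=0,6,6,6$.

**Remark (larger lower bounds on the dimensions do not help).** Use $n+D$ full columns instead of $n$, and take $\ell\ge16m+41+D$. In Step 2 of the proof of Proposition 1 the factor $q^{n(n-r)}$ becomes $q^{(n+D)(n-r)}$. The Vandermonde matrix does not change, and the power of $q$ in Proposition 2 becomes $q^{3+(n+D)(n-3)}$. The rest of the proof is the same. Now $|S_i|\ge n+D$ for $i\le n$, and $S_i=[\ell]$ for $i>n$. So the conclusion holds even if one requires $\dim V_i\ge n+D$ for all $i$, with $V_i=E$ for all but the first $n=2m+7\in\{13,15\}$ indices. For $4\le\ell\le88$ the argument decides nothing.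

## 8. Every affine scheme as a rank configuration: proof of Theorem B

We carry Section 4 over to $K_0(\mathrm{Var}_K)$ and then replace the configuration of Section 5 by one that encodes an arbitrary system of integer polynomial equations. All loci carry the reduced structure. Recall that a vector bundle of rank $r$ over $Y$ has class $[Y]\mathbb L^r$, and that a Zariski locally trivial fibration over $Y$ with fiber $G$ has class $[Y][G]$.

**Step 1: the motivic form of Section 4.** This step proves (1), (2), (3) and (5) with $q$ replaced by $\mathbb L$.

*Equation (1).* Adding a row outside the span of $i$ independent rows means taking the complement of a rank $i$ subbundle in a trivial bundle of rank $\ell$. This multiplies the class by $\mathbb L^\ell-\mathbb L^i$. Hence $[\mathbb F(S(\mu))]=[U_\mu]\prod_{i=n}^{\ell-1}(\mathbb L^\ell-\mathbb L^i)$.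

*Full rank as a signed sum.* Let $M$ be the linear space of $n\times\ell$ matrices with the column supports given by $\mu$. Let $M^s\subset M$ be the locally closed locus where the left kernel has dimension $s$, and let $Y_r=\{(A,W)\in M\times Gr(r,n):WA=0\}$. Over $M^s$ the left kernel is a vector bundle of rank $s$, since $A$ has constant rank there, and $Y_r$ is the bundle of Grassmannians of its $r$-dimensional subspaces. So $[Y_r]=\sum_s\binom sr_{\mathbb L}[M^s]$. Identity (4) is an identity of polynomials in $q$, so it holds for $\mathbb L$, and
$$[U_\mu]=[M^0]=\sum_r(-1)^r\mathbb L^{\binom r2}[Y_r].$$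

*Equations (2) and (3).* Let $Gr_{r,\sigma}\subset Gr(r,n)$ be the locally closed set where $\rho_W|_{\mathcal C}=\sigma$. Over it, the conditions $WA=0$ are linear equations of constant rank, so $Y_r$ is a vector bundle of rank $n(n-r)+\sum_C\mu(C)(|C|-\sigma(C))$. Hence
$$[U_\mu]=\sum_{\sigma\in\mathcal R}H_\sigma\prod_{C\in\mathcal C}\mathbb L^{(|C|-\sigma(C))\mu(C)},\qquad H_\sigma:=\sum_r(-1)^r\mathbb L^{\binom r2+n(n-r)}[Gr_{r,\sigma}].$$
The determinant of this system is, up to sign, a product of elements $\mathbb L^a-\mathbb L^b=\mathbb L^b(\mathbb L^{a-b}-1)$ with $a>b$. It is invertible in $\mathcal M_K$, and the adjugate matrix has entries in $\mathbb Z[\mathbb L]$. So, for one fixed $\ell\ge n+\sum_C|C|$, $H_\sigma$ is a combination of the $[U_\mu]$, hence of the $[\mathbb F(S(\mu))]$, with coefficients in $\mathbb Z[\mathbb L^{\pm1},(\mathbb L^i-1)^{-1}]$ that do not depend on $K$. Here we also inverted $\prod_{i=n}^{\ell-1}(\mathbb L^\ell-\mathbb L^i)$.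

*Equation (5).* Let $Z_{r,\sigma}$ be the variety of spanning $n$-tuples in $K^r$ with ranks $\sigma$ on $\mathcal C$. Mapping a tuple to the row space of the corresponding $r\times n$ matrix makes $Z_{r,\sigma}$ the bundle of frames of the tautological bundle over $Gr_{r,\sigma}$. This bundle is Zariski locally trivial, so $[Z_{r,\sigma}]=[GL_r][Gr_{r,\sigma}]$, and $[GL_r]$ is invertible in $\mathcal M_K$.

It remains to find, for given $X$, a family $\mathcal C$ of nonempty proper subsets of some $[n]$ and ranks $\rho$ that force $r=3$, such that $[Z_{3,\rho}]=[GL_3](\mathbb L-1)^e[X_K]$ for some $e$.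

**Step 2: elementary systems.** This step rewrites the equations of $X$ using only single sums and single products. The claim is that $X$ is isomorphic over $\mathbb Z$ to the scheme of tuples $(x_i)_{i\in I}$, with $I$ finite and a distinguished $o\in I$, satisfying $x_o=1$, equations $x_k=x_ix_j$ for $(i,j,k)$ in a finite set $\mathcal P$, and $x_k=x_i+x_j$ for $(i,j,k)$ in a finite set $\mathcal A$.

Let $X$ be given by finitely many equations $f_s=0$ in an affine space. Write $f_s=f_s^+-f_s^-$ with polynomials having nonnegative integer coefficients. Take as variables the coordinates, $x_o=1$, a variable $x_\zeta$ with $x_\zeta+x_\zeta=x_\zeta$ (equivalently $x_\zeta=0$), and one variable for each step in computing the $f_s^\pm$ from $0$, $1$ and the coordinates by binary sums and products. Each such variable is a polynomial in the coordinates, so it can be eliminated. Finally impose $x_{f_s^-}=x_{f_s^+}+x_\zeta$, which says $f_s=0$.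

For example, $X=\operatorname{Spec}\mathbb Z[t]/(2t-1)$ becomes $x_o=1$, $x_\zeta=x_\zeta+x_\zeta$, $x_2=x_1+x_1$, $x_o=x_2+x_\zeta$, with $x_1=t$.

**Step 3: the configuration.** This step lists the rank conditions. The labels are $e_1,e_2,e_3$ and $a_i,b_i,c_i,d_i,f_i$ for $i\in I$, so $n=3+5|I|$. The ranks are $\operatorname{rk}\{e_1,e_2,e_3\}=3$, and rank $2$ for each of the following sets, for all $i\in I$:

1. $\{e_1,e_2,a_i\},\{e_2,a_i\}$; $\{e_2,e_3,b_i\},\{e_3,b_i\}$; $\{e_1,e_3,c_i\},\{e_3,c_i\}$; $\{e_2,c_o,d_i\},\{e_2,d_i\}$; $\{e_2,e_3,f_i\},\{e_2,f_i\}$;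
2. $\{e_1,a_o\},\{e_2,b_o\}$;
3. $\{a_i,b_o,c_i\},\{a_o,b_i,c_i\},\{a_i,d_i,e_3\},\{e_1,d_i,f_i\}$;
4. $\{a_i,b_j,c_k\}$ for $(i,j,k)\in\mathcal P$; $\{a_i,d_k,f_j\}$ for $(i,j,k)\in\mathcal A$.

Some sets may be listed twice, for instance $\{a_o,b_o,c_o\}$. The prescribed rank is then $2$ each time, so there is no conflict. All sets are proper, since $n\ge8$.

**Step 4: a frame and coordinates.** This step shows $r=3$ and attaches a number to each vector. By group 1, $a_i\in\langle e_1,e_2\rangle$ has nonzero $e_1$-component, $b_i\in\langle e_2,e_3\rangle$ has nonzero $e_2$-component, $c_i\in\langle e_1,e_3\rangle$ has nonzero $e_1$-component, and $f_i\in\langle e_2,e_3\rangle$ has nonzero $e_3$-component. In particular $e_2,c_o$ are independent, so $d_i\in\langle e_2,c_o\rangle$, with nonzero $c_o$-component because $\operatorname{rk}\{e_2,d_i\}=2$. So all vectors lie in $\langle e_1,e_2,e_3\rangle$, and $r=3$.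

By groups 1 and 2, $a_o\propto e_1-\xi e_2$ and $b_o\propto e_2-\eta e_3$ with $\xi,\eta\ne0$. Put $e_1'=e_1$, $e_2'=\xi e_2$, $e_3'=\xi\eta e_3$. Then $e_1-\xi e_2=e_1'-e_2'$ and $e_2-\eta e_3=\xi^{-1}(e_2'-e_3')$. In the basis $(e_i')$ we have $a_o\propto(1,-1,0)$, $b_o\propto(0,1,-1)$, and
$$a_i\propto(1,-x_i,0),\quad b_i\propto(0,1,-y_i),\quad c_i\propto(1,0,-z_i),\quad f_i\propto(0,s_i,1)$$
with unique $x_i,y_i,z_i,s_i$, and $x_o=y_o=1$. So far $x_i,y_i,z_i,s_i$ for $i\ne o$, and $z_o,s_o$, are arbitrary.

**Step 5: groups 3 and 4 are the equations.** This step translates the remaining conditions. The vectors $A(x)$ and $B(y)$ are always independent, so by (6) the set $\{a_i,b_j,c_k\}$ has rank $2$ if and only if $z_k=x_iy_j$. The first two conditions in group 3 therefore say $z_i=x_iy_o=x_i$ and $z_i=x_oy_i=y_i$, so $x_i=z_i=y_i$. In particular $c_o\propto(1,0,-1)$, and group 1 says $d_i\propto(1,-w_i,-1)$ with a unique $w_i$. Next,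
$$\det\begin{pmatrix}1&-x&0\\1&-w&-1\\0&s&1\end{pmatrix}=x+s-w,\tag{8}$$
and the first and third rows are always independent. So the rank is $2$ if and only if $w=x+s$. With $s=0$ the third row is $e_3'$, and $\{a_i,d_i,e_3\}$ says $w_i=x_i$. With $x=0$ the first row is $e_1'$, and $\{e_1,d_i,f_i\}$ says $s_i=w_i$. Hence $w_i=s_i=x_i$. Now group 4 says exactly $x_k=x_ix_j$ for $(i,j,k)\in\mathcal P$, and $w_k=x_i+s_j$, that is $x_k=x_i+x_j$, for $(i,j,k)\in\mathcal A$. Together with $x_o=1$, this says that $(x_i)$ is a point of $X$.

**Step 6: the isomorphism and the conclusion.** This step turns the bijection into an equality of classes. A tuple in $Z_{3,\rho}$ determines, and is determined by, the basis $(e_i')\in GL_3$, the scalars $\xi,\eta\in\mathbb G_m$, the $5|I|$ proportionality scalars in $\mathbb G_m$, and the point $(x_i)$. Both directions are given by regular functions: coordinates in a basis, quotients by components that vanish nowhere, and products. On the reduced scheme $Z_{3,\rho}$ the equations of $X$ hold at every geometric point, hence hold identically, so we get a morphism $Z_{3,\rho}\to GL_3\times\mathbb G_m^{2+5|I|}\times(X_K)_{\rm red}$.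 The target is reduced, because $GL_3\times\mathbb G_m^{2+5|I|}$ is smooth over $K$, so the inverse formula is a morphism to $Z_{3,\rho}$ with its reduced structure. Therefore
$$Z_{3,\rho}\cong GL_3\times\mathbb G_m^{2+5|I|}\times(X_K)_{\rm red},\qquad H_\rho=-\mathbb L^{3+n(n-3)}(\mathbb L-1)^{2+5|I|}[X_K],$$
where the second formula uses Step 1 and the fact that only $r=3$ occurs. Dividing by $-\mathbb L^{3+n(n-3)}(\mathbb L-1)^{2+5|I|}$, which is invertible in $\mathcal M_K$, and expressing $H_\rho$ through the classes $[\mathbb F(S(\mu))]$ by Step 1, we obtain the formula of Theorem B. The patterns $S(\mu)$ and the coefficients do not depend on $K$.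

For the last statement, let $K$ be a prime field. The ring $K_0(\mathrm{Var}_K)$ is generated as a group by classes of affine varieties, since every variety is a finite disjoint union of locally closed affine ones. Each affine variety over $K$ is $X_K$ for some affine $X$ of finite type over $\mathbb Z$: clear denominators if $K=\mathbb Q$, and lift the coefficients to $\mathbb Z$ if $K=\mathbb F_p$. By the formula just proved, every such class is a $\mathbb Z[\mathbb L^{\pm1},(\mathbb L^i-1)^{-1}]$-combination of classes $[\mathbb F(S)]$ with $S$ admissible, and hence so is every element of $\mathcal M_K$. $\blacksquare$
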